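# Ideals and null-spaces of traces on the symplectic reflection algebra of type $A_{n-1}$

## 1. Two particles: one ideal, and it is a null-space

Let $\eta\in\mathbb C$. Let $H$ be the associative unital algebra generated by $X$, $D$, $K$ with
$$K^2=1,\qquad KX=-XK,\qquad KD=-DK,\qquad [D,X]=1+2\eta K .$$
It is a superalgebra: $X,D$ are odd and $K$ is even. This is the case $n=2$ of the family of Section 2.

**Definition ($\varkappa$-trace, null-vectors).** Let $\varkappa\in\{1,-1\}$. A *$\varkappa$-trace* on a superalgebra $\mathcal A$ with parity $\pi$ is a linear function $sp:\mathcal A\to\mathbb C$ with $sp(fg)=\varkappa^{\pi(f)\pi(g)}sp(gf)$ for homogeneous $f,g$. For $\varkappa=1$ it is a trace, for $\varkappa=-1$ a supertrace. It gives the bilinear form $B_{sp}(f,g)=sp(fg)$; a null-vector is a $v$ with $B_{sp}(v,x)=0$ for all $x\in\mathcal A$, and the set of null-vectors is the null-space.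

Take $\eta=-c$ with $c=\frac r2$, $r$ odd and positive. We find all ideals of $H$ and see that each is a null-space. ("Ideal" means two-sided ideal throughout.)

**Proposition 0.** For $n=2$ and $c=r/2$ as above, $H$ has exactly one nonzero proper ideal $R$. It is the null-space of a trace and also of a supertrace.

**Step 1: a finite-dimensional module, which produces $R$ and its traces.** $H$ acts on $\mathbb C[y]$: $X$ is multiplication by $y$, $(Kf)(y)=f(-y)$, and $D=\partial_y-c\,\frac{1-K}{y}$. Indeed $[\partial_y,y]=1$ and $[\frac{1-K}y,y]=2K$, so $[D,X]=1-2cK$. On monomials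
$$Dy^k=\begin{cases}k\,y^{k-1},&k\text{ even},\\(k-r)\,y^{k-1},&k\text{ odd}.\end{cases}$$
So $Dy^r=0$, the space $y^r\mathbb C[y]$ is a submodule, and $L=\mathbb C[y]/(y^r)$ is a module of dimension $r$. It is simple: for $1\le k\le r-1$ the coefficient in $Dy^k$ is nonzero, so if $v\neq 0$ has top degree $k$, then $D^kv$ is a nonzero constant, and $X^l1=y^l$ recovers everything. By Burnside's theorem $H\to\mathrm{End}(L)$ is onto. Let $R=\mathrm{Ann}\,L$. Then $H/R\cong M_r(\mathbb C)$, so $R$ is a maximal ideal, and $R\ne0$ because $H$ is infinite-dimensional (the operators $y^k$ on $\mathbb C[y]$ are independent).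

Now $f\mapsto\mathrm{Tr}_L(f)$ is a trace. And $f\mapsto\mathrm{Tr}_L(Kf)$ is a supertrace: $\mathrm{Tr}_L(Kfg)=\mathrm{Tr}_L(gKf)=(-1)^{\pi(g)}\mathrm{Tr}_L(Kgf)$, which is the required identity when $\pi(f)=\pi(g)$, and both sides vanish when $fg$ is odd. Both functionals kill odd elements and $R$, and their values at $1$ are $r$ and $\sum_{k=0}^{r-1}(-1)^k=1$. Their null-spaces are ideals containing $R$ and not containing $1$, so both equal $R$ by maximality.

**Step 2: the weight-zero part of an ideal.** Put $h=\frac12(DX+XD)$. Then $XD=h-\frac12+cK$ and $DX=h+\frac12-cK$. One has $[h,X]=\frac12\big([D,X]X+X[D,X]\big)=X-c(KX+XK)=X$, and likewise $[h,D]=-D$. So $Xf(h)=f(h-1)X$ and $Df(h)=f(h+1)D$ for polynomials $f$. Let $H_0$ be the algebra generated by $h,K$. With $e_\sigma=\frac12(1+\sigma K)$, $\sigma=\pm1$, we have $H_0=\mathbb C[h]e_+\oplus\mathbb C[h]e_-$, and $f(h)e_\sigma=0$ only for $f=0$, since $h$ has infinitely many eigenvalues on the even and on the odd monomials of $\mathbb C[y]$. Reordering shows $H=\sum_{k\ge0}X^kH_0+\sum_{k\ge1}D^kH_0$,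 graded by the eigenvalues of $\mathrm{ad}\,h$.

Let $I$ be a nonzero proper ideal. It is stable under $\mathrm{ad}\,h$ and under multiplication by $e_\pm$, so it is spanned by elements $X^kf(h)e_\sigma$ and $D^kf(h)e_\sigma$. Since $D^kX^ke_\sigma$ and $X^kD^ke_\sigma$ are products of $k$ factors $h+\mathrm{const}$ times $e_\sigma$, multiplying such an element by $D^k$, respectively $X^k$, shows $I_0:=I\cap H_0\ne0$. Write $I_0=p_+\mathbb C[h]e_+\oplus p_-\mathbb C[h]e_-$ with $p_\pm$ monic or zero. From
$$X\,f(h)e_\sigma D=f(h-1)\big(h-\tfrac12-c\sigma\big)e_{-\sigma},\qquad D\,f(h)e_\sigma X=f(h+1)\big(h+\tfrac12+c\sigma\big)e_{-\sigma}$$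
we see first that if one of $p_\pm$ is $0$ then so is the other, which is excluded. Second, if $m_\sigma(z)$ is the multiplicity of $z$ as a root of $p_\sigma$, then
$$m_\sigma(z)\le m_{-\sigma}(z-1)+[z=\tfrac12-c\sigma],\qquad m_\sigma(z)\le m_{-\sigma}(z+1)+[z=-\tfrac12+c\sigma],\tag{1}$$
where $[\cdot]$ is $1$ if the condition holds and $0$ otherwise.

**Step 3: the inequalities have one nontrivial solution.** Suppose $m_\sigma(z)>0$. Iterate the first inequality downward; the multiplicities are eventually $0$, so the path must pass through one of the points $(\frac12-c,+)$, $(\frac12+c,-)$, and hence $z\ge\frac12-c$. Iterating the second upward gives $z\le c-\frac12$. As $z<\frac12+c$, only the first special point can lie on the downward path. Hence $m_\sigma(z)\le1$ and $(z,\sigma)$ is one of the $r$ points $P_l=(\frac12-c+l,(-1)^l)$, $0\le l\le r-1$. For $l\geq 1$ the first bracket in (1) vanishes at $P_l$, and for $l\le r-2$ the second one does; so $m(P_l)\le m(P_{l-1})$ and $m(P_l)\le m(P_{l+1})$. Thus $m$ is constant on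 the $P_l$. If it is $0$, then $1\in I$, which is excluded. So it is $1$, and $I_0$ is the same space $Z$ for every nonzero proper $I$.

**Step 4: $I=R$.** Since $R$ is nonzero and proper, $R\cap H_0=Z$. The ideal $I+R$ is graded with weight-zero part $Z\ne H_0$, so it is proper, and $I\subset R$ by maximality. In $A=H/I$ the image of $H_0$ is $H_0/Z\cong\mathbb C^r$ with idempotents $\epsilon_l$, $h\epsilon_l=z_l\epsilon_l$, $z_l=\frac12-c+l$, and $\prod_l(h-z_l)=0$ in $A$. As $hX^k\epsilon_l=(z_l+k)X^k\epsilon_l$, we get $X^k\epsilon_l=0$ unless $l+k\le r-1$; similarly $D^k\epsilon_l=0$ unless $l\geq k$. So $\dim H/I\le\frac{r(r+1)}2+\frac{r(r-1)}2=r^2=\dim H/R$, and $I=R$. $\square$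

Two features made this easy. The ideal was the annihilator of a finite-dimensional module, on which a trace exists without effort; and the ideal was maximal, so a nonzero $\varkappa$-trace vanishing on it had no larger proper null-space available. For more particles both features can fail, and we ask which ideals are still null-spaces.

## 2. The algebra for $n$ particles and the conjecture about its ideals

Let $n\ge2$ and $V=\{x\in\mathbb C^n:x_1+\dots+x_n=0\}$ with $(x,y)=\sum x_iy_i$. The group $W=S_n$ permutes coordinates, and $K_{ij}$ is the transposition of $i$ and $j$. Let $\varepsilon^{01}=-\varepsilon^{10}=1$, $\varepsilon^{00}=\varepsilon^{11}=0$.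

**Definition ($H_{1,\eta}(A_{n-1})$).** For $\eta\in\mathbb C$, $H=H_{1,\eta}(A_{n-1})$ is the associative unital algebra generated by $\mathbb C[S_n]$ and elements $a^\alpha_x$ ($\alpha=0,1$; $x\in V$), linear in $x$, with relations
$$g\,a^\alpha_x\,g^{-1}=a^\alpha_{g(x)},\qquad [a^\alpha_x,a^\beta_y]=\varepsilon^{\alpha\beta}\Big((x,y)+\eta\sum_{i<j}(x_i-x_j)(y_i-y_j)K_{ij}\Big).$$
The parity is $\pi(a^\alpha_x)=1$, $\pi(g)=0$.

For $n=2$ take $x=y=\frac1{\sqrt2}(1,-1)$: then $(x_1-x_2)^2=2$ and we recover $[D,X]=1+2\eta K$ with $D=a^0_x$, $X=a^1_x$.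

We use the following known facts. The algebra $H_{1,\eta}(A_{n-1})$ is not simple if and only if $\eta=\frac qm$ with $q,m$ coprime integers, $1<m\le n$. The space of supertraces has dimension equal to the number of partitions of $n$ into distinct positive integers. The space of traces is one-dimensional for $n\ge2$.

**Conjecture** (S. E. Konstein and I. V. Tyutin, "The number of independent Traces and Supertraces on Symplectic Reflection Algebras", arXiv:1308.3190 (2013)). Each nonzero proper two-sided ideal of $H_{1,\eta}(A_{n-1})$ is the set of null-vectors of the degenerate form $B_{sp}$ for some $\varkappa$-trace $sp$.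

The conjecture is false. We prove an explicit counterexample first.

**Theorem 1.** Let $n=4$, $\eta=-\frac12$, and let $e_-\in\mathbb C[S_4]$ be the idempotent of the sign representation. Then $J=He_-H$ is a nonzero proper two-sided ideal which is not the set of null-vectors of $B_{sp}$ for any trace or supertrace $sp$. Hence the conjecture is false (also for $\eta=+\frac12$).

Theorem 2, in Section 8, says exactly when the conjecture holds. Both rest on one remark. If the null-space of $B_{sp}$ is $I$, then $sp(I)=0$ (pair with $1$). Conversely, if $sp(I)=0$ for an ideal $I$, then $I$ lies in the null-space. Therefore: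

> If $I\subsetneq I'$ are ideals and every $\varkappa$-trace vanishing on $I$ also vanishes on $I'$, then $I$ is not a null-space. $\qquad(2)$

## 3. Weights, the sign isomorphism, and Dunkl operators

The roots are $\alpha=e_i-e_j$ ($i<j$), $(\alpha,\alpha)=2$, $s_\alpha=K_{ij}$, so $s_\alpha x=x-(\alpha,x)\alpha$ and
$$[a^0_x,a^1_y]=(x,y)+\eta\sum_{\alpha>0}(\alpha,x)(\alpha,y)s_\alpha,\qquad [a^0_x,a^0_y]=[a^1_x,a^1_y]=0.$$
The relations are homogeneous for $\mathrm{wt}(a^1_x)=1$, $\mathrm{wt}(a^0_x)=-1$, $\mathrm{wt}(g)=0$, so $H$ is $\mathbb Z$-graded and $\pi=\mathrm{wt}\bmod 2$. Let $H_{\le k}$ be the span of products of at most $k$ elements $a^\alpha_x$ and of group elements. Reordering by the relations shows that $H$ is spanned by products (elements $a^1$)(element of $W$)(elements $a^0$).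

**The grading element.** Let $b$ run over an orthonormal basis of $V$ and put $h=\frac12\sum_b(a^0_ba^1_b+a^1_ba^0_b)$. Using $\sum_b(b,x)a^1_b=a^1_x$,
$$[h,a^1_x]=\tfrac12\Big(2a^1_x+\eta\sum_{\alpha>0}(\alpha,x)(s_\alpha a^1_\alpha+a^1_\alpha s_\alpha)\Big)=a^1_x,$$
because $s_\alpha a^1_\alpha=-a^1_\alpha s_\alpha$. Likewise $[h,a^0_x]=-a^0_x$, and $[h,g]=0$ since $g$ is orthogonal. So $[h,f]=\mathrm{wt}(f)f$ for homogeneous $f$. As $h$ is even, $sp([h,f])=0$, hence
$$\text{every }\varkappa\text{-trace vanishes on elements of nonzero weight, in particular on odd elements.}\tag{3}$$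
Also, every ideal is stable under $\mathrm{ad}\,h$, so it contains the weight components of its elements. From (3), the null-space of $B_{sp}$ is an ideal: if $v$ is a null-vector, then so are its parity components $v_0,v_1$ (test with even and with odd $x$ separately), and for homogeneous $v,a,b,x$ one has $sp(avbx)=\pm sp(vbxa)=0$.

**The sign isomorphism.** The map $a^\alpha_x\mapsto a^\alpha_x$, $K_{ij}\mapsto-K_{ij}$ is a parity-preserving isomorphism $H_{1,\eta}\cong H_{1,-\eta}$. So the conjecture holds for $\eta$ iff it holds for $-\eta$.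

**The polynomial representation.** Put $c=-\eta$. On $\mathbb C[V]$ let $a^1_x$ be multiplication by $(x,\cdot)$, let $W$ act naturally, and let
$$a^0_x=\partial_x-c\sum_{\alpha>0}(\alpha,x)\frac{1-s_\alpha}{\alpha}.$$
For linear $y$ one has $[\frac{1-s_\alpha}\alpha,y]=\frac{y-s_\alpha y}{\alpha}s_\alpha=(\alpha,y)s_\alpha$, which gives the mixed relation. The operators $a^0_x$ commute (Dunkl, Trans. AMS 311 (1989)). Here is the check: $[a^0_x,s_\alpha]=(a^0_x-a^0_{s_\alpha x})s_\alpha=(\alpha,x)a^0_\alpha s_\alpha$, so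
$$[a^0_x,[a^0_y,z]]=-c\sum_{\alpha>0}(\alpha,x)(\alpha,y)(\alpha,z)\,a^0_\alpha s_\alpha$$
is symmetric in $x,y$. By the Jacobi identity $[a^0_x,a^0_y]$ commutes with multiplication by every linear $z$, and it kills $1$; so it is $0$.

## 4. The ideal $He_-H$, and why its module carries no trace

From here to the end of Section 7, $n=4$, $\eta=-\frac12$, $c=\frac12$.

**Step 1: coordinates in which the group is visible.** The vectors
$$b_1=\tfrac12(1,1,-1,-1),\quad b_2=\tfrac12(1,-1,1,-1),\quad b_3=\tfrac12(1,-1,-1,1)$$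
form an orthonormal basis of $V$, and the roots are up to sign $b_i\pm b_j$:
$$e_1-e_2=b_2+b_3,\quad e_1-e_3=b_1+b_3,\quad e_1-e_4=b_1+b_2,$$
$$e_2-e_3=b_1-b_2,\quad e_2-e_4=b_1-b_3,\quad e_3-e_4=b_2-b_3.$$
So $S_4$ acts on the coordinates $y_i=(b_i,\cdot)$ as the group of signed permutations with an even number of minus signs. Let $s_{ij}$ swap $y_i,y_j$, and let $\bar s_{ij}$ be $y_i\mapsto-y_j$, $y_j\mapsto-y_i$. Put $X_i=a^1_{b_i}$, $D_i=a^0_{b_i}$. Since $(b_i-b_j,b_i)(b_i-b_j,b_j)=-1$ and $(b_i+b_j,b_i)(b_i+b_j,b_j)=1$, the relations become: $W$-equivariance, $[X_i,X_j]=[D_i,D_j]=0$, and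
$$[D_i,X_i]=1-\tfrac12\sum_{j\ne i}(s_{ij}+\bar s_{ij}),\qquad [D_i,X_j]=\tfrac12(s_{ij}-\bar s_{ij})\quad(i\ne j).\tag{4}$$

**Step 2: $J$ is nonzero and proper.** Let $\delta=\prod_{\alpha>0}\alpha\in\mathbb C[V]$, of degree $6$. It is antisymmetric, so
$$a^0_x\delta=\partial_x\delta-\tfrac12\sum_{\alpha>0}(\alpha,x)\frac{2\delta}\alpha=0 .$$
By the spanning statement of Section 3, $H\delta=\mathbb C[V]\delta$. Put $M_1=\mathbb C[V]/\mathbb C[V]\delta\ne0$. Antisymmetric polynomials are divisible by $\delta$, so $e_-M_1=0$ and $J=He_-H\subset\mathrm{Ann}\,M_1$ is proper. It is nonzero because $e_-\delta=\delta$.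

**Step 3: an element that is not in $J$.** Let $e_1\in\mathbb C[S_4]$ be the central idempotent of $V\otimes\mathrm{sgn}$ (partition $(2,1,1)$). The polynomials
$$f_1=y_1(y_2^2-y_3^2),\quad f_2=y_2(y_3^2-y_1^2),\quad f_3=y_3(y_1^2-y_2^2)$$
span a copy of $V\otimes\mathrm{sgn}$: even sign changes (which have sign $+1$ in $S_4$) act on $f_i$ as on $y_i$, and a permutation of the coordinates acts as on the $y_i$ times its sign; for example $y_2\leftrightarrow y_3$ sends $f_1\mapsto-f_1$, $f_2\mapsto-f_3$. Their degree is $3<6$, so they survive in $M_1$ and $e_1M_1\ne0$. Hence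
$$e_1\notin J.\tag{5}$$

**The attempt that imitates $n=2$.** There we took the trace over the module that defines the ideal. Now $M_1$ is infinite-dimensional, but it is graded with finite-dimensional pieces, so one can form $F_f(t)=\sum_dt^d\,\mathrm{Tr}_{(M_1)_d}f_0$, with $f_0$ the weight-zero part of $f$. If $\mathrm{wt} f=w=-\mathrm{wt}\, g$, then $g$ maps degree $d$ to $d-w$ and $f$ maps it back, so $\mathrm{Tr}_d(fg)=\mathrm{Tr}_{d-w}(gf)$ and
$$F_{fg}(t)=t^wF_{gf}(t).\tag{6}$$
If $F_f$ is rational and regular at $t=1$, its value there gives a trace; if it is regular at $t=-1$, its value there gives a supertrace, since $(-1)^w=(-1)^{\pi(f)\pi(g)}$. For $g\in W$ the series of $M_1$ is $(1-\mathrm{sgn}(g)t^6)/\det_V(1-tg)$. For $g=1$ this is $(1-t^6)/(1-t)^3$, with a pole at $t=1$. For a transposition it is $(1+t^6)/\big((1-t)^2(1+t)\big)$, with a pole at $t=-1$. The attempt stops here: the value needed does not exist. Two things will get past this point. We first restrict, by pure algebra, which supertraces can vanish on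 $J$ at all (Section 5). Then we realize exactly those as graded characters of a different, smaller module, combined so that the poles cancel, and find that they vanish on more than $J$ (Sections 6 and 7).

## 5. Supertraces on four particles

**Lemma 1** (any $n$ and $\eta$)**.** A supertrace $sp$ with $sp(\mathbb C[W])=0$ is zero.

*Proof.* By (3), $sp$ kills odd elements. Let $k\ge2$ be even and assume $sp(H_{\le k-1})=0$; for $k=2$ this holds by hypothesis. For $g\in W$ put $E_g=\ker(g+1)\subset V$. We show $sp(a_{x_1}\cdots a_{x_k}g)=0$ by induction on $\dim E_g$ (upper indices suppressed). Each $g$ is diagonalizable, so we may take all $x_i$ to be eigenvectors of $g$. Commutators of the $a$'s lie in $\mathbb C[W]$, so modulo $H_{\le k-2}$ the factors may be permuted.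

**Step (a): an eigenvalue different from $-1$.** Suppose some $x=x_i$ has $gx=\lambda x$ with $\lambda\ne-1$. Move $a_x$ to the front; let $Q$ be the (odd) product of the others. Modulo $sp(H_{\le k-2})=0$,
$$sp(a_xQg)=-sp(Qga_x)=-\lambda\,sp(Qa_xg)=-\lambda\,sp(a_xQg),$$
so $sp(a_xQg)=0$. This covers the base case $E_g=0$.

**Step (b): all $x_i\in E_g\ne0$.** Let $U=\mathbb C^2\otimes E_g$ be the span of symbols $a^\alpha_x$, $x\in E_g$, and $S:\mathrm{Sym}^lU\to H$ the symmetrization. Since the product $a_{x_1}\cdots a_{x_k}$ agrees with its symmetrization modulo $H_{\le k-2}$, it suffices to show $sp(S(P)g)=0$ for $P\in\mathrm{Sym}^kU$. Fix $0\ne x\in E_g$. Let $\partial$ be the derivation of $\mathrm{Sym}\,U$ with $\partial a^1_w=(x,w)$, $\partial a^0_w=0$. The form is nondegenerate on $E_g$ (the complexification of a real subspace), so $\partial$ is a nonzero directional derivative, hence surjective: $P=\partial R$ with $R\in\mathrm{Sym}^{k+1}U$. Commute $a^0_x$ through $S(R)$. The terms $(x,w)$ assemble to $S(\partial R)$.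 The terms $\eta(\alpha,x)(\alpha,w)s_\alpha$ leave $k$ factors $a$, and $s_\alpha$ can be moved to the right. Hence
$$[a^0_x,S(R)]\,g= S(P)g+\sum_{\alpha:(\alpha,x)\ne0}(\text{combination of products of }k\ a\text{'s})\,s_\alpha g .$$
Since $S(R)$ is odd and $gx=-x$, $sp(a^0_xS(R)g)=-sp(S(R)ga^0_x)=sp(S(R)a^0_xg)$, so $sp$ kills the left side. It remains to see that it kills the last sum.

Let $(\alpha,x)\ne0$. We claim $E_{s_\alpha g}=E_g\cap\alpha^\perp$. Put $A=-g$, an orthogonal map with $\mathrm{Fix}(A)=E_g$. As $x\in\mathrm{Fix}(A)$, $\alpha\notin\mathrm{Fix}(A)^\perp=\mathrm{Im}(1-A)$. If $v\in E_{s_\alpha g}$, i.e. $s_\alpha Av=v$, then $Av=s_\alpha v=v-(\alpha,v)\alpha$, so $(1-A)v=(\alpha,v)\alpha$; hence $(\alpha,v)=0$ and $Av=v$. The reverse inclusion is clear. Since $x\in E_g\setminus\alpha^\perp$, $\dim E_{s_\alpha g}<\dim E_g$, and the sum is killed by induction. So $sp(S(P)g)=0$. $\square$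

**Linear relations on $S_4$.** If $gc=-c$, then $sp(a^1_ca^0_cg)=-sp(a^0_cga^1_c)=sp(a^0_ca^1_cg)$, so $sp([a^0_c,a^1_c]g)=0$:
$$(c,c)\,sp(g)+\eta\sum_{i<j}(c_i-c_j)^2\,sp(K_{ij}g)=0.\tag{7}$$
On $W$, $sp$ is a class function. Let $s_1,s_2,s_3,s_{22},s_4$ be its values at $1$, transpositions, 3-cycles, type $(2,2)$, 4-cycles. With $\eta=-\frac12$:

* $g=(12)$, $c=(1,-1,0,0)$. The pair $\{1,2\}$ contributes $4s_1$; the pairs $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$ contribute $s_3$ each. So $2s_2-\frac12(4s_1+4s_3)=0$, i.e. $s_2=s_1+s_3$.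
* $g=(1234)$, $c=(1,-1,1,-1)$. Four cyclically adjacent pairs have $(c_i-c_j)^2=4$, and multiplying by an adjacent transposition splits off a fixed point, leaving a 3-cycle. So $4s_4-\frac12\cdot16s_3=0$, i.e. $s_4=2s_3$.
* $g=(12)(34)$, $c=(1,-1,0,0)$. The pair $\{1,2\}$ gives $4s_2$, and the four mixed pairs give 4-cycles. So $2s_{22}-\frac12(4s_2+4s_4)=0$, i.e. $s_{22}=s_2+s_4=s_1+3s_3$.

By Lemma 1, $sp$ is determined by $(s_1,s_3)$. Moreover
$$24\,sp(e_-)=s_1-6s_2+8s_3+3s_{22}-6s_4=-2s_1-s_3.\tag{8}$$
So the supertraces vanishing at $e_-$ form a space of dimension at most one: $(s_1,s_3)$ is proportional to $(-1,2)$. We now construct such a supertrace, in a form that shows what else it kills.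

## 6. Modules built from functions on three lines

**Where the formulas come from.** Consider the three coordinate axes $\mathbb Cb_1,\mathbb Cb_2,\mathbb Cb_3$ of $V$, and restrict polynomials to their union. For $d\ge2$ and $\varepsilon=(-1)^d$ write $u_{i,d}$ for $y_i^d$ on axis $i$ and $0$ on the others. On the axes $\frac{y_i^d-y_j^d}{y_i-y_j}$ restricts to $u_{i,d-1}+u_{j,d-1}$, and $\frac{y_i^d-\varepsilon y_j^d}{y_i+y_j}$ restricts to $u_{i,d-1}-\varepsilon u_{j,d-1}$. So the Dunkl operators with $c=\frac12$ give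
$$D_iy_i^d\mapsto d\,u_{i,d-1}-\tfrac12\sum_{l\ne i}\big(2u_{i,d-1}+(1-\varepsilon)u_{l,d-1}\big),\qquad D_jy_i^d\mapsto\tfrac12(1+\varepsilon)u_{j,d-1}\ (j\neq i).$$
These formulas make sense for every integer $d$, and also with $\varepsilon$ replaced by $-\varepsilon$. The rest of the section verifies directly that they define modules; it does not depend on this computation.

**Definition ($U^\theta$).** For $\theta=\pm1$ let $U^\theta$ have basis $u_{i,d}$ ($i=1,2,3$, $d\in\mathbb Z$), and put $\varepsilon_d=\theta(-1)^d$. A signed permutation $y_i\mapsto\varsigma_iy_{w(i)}$ acts by $u_{i,d}\mapsto u_{w(i),d}$ if $\varsigma_i=1$ and $u_{i,d}\mapsto\varepsilon_du_{w(i),d}$ if $\varsigma_i=-1$. Further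
$$X_ju_{i,d}=\delta_{ij}u_{i,d+1},\quad D_iu_{i,d}=(d-2)u_{i,d-1}-\tfrac{1-\varepsilon_d}2\sum_{l\ne i}u_{l,d-1},\quad D_ju_{i,d}=\tfrac{1+\varepsilon_d}2u_{j,d-1}\ (j\ne i).$$

**Step 1: equivariance under all signed permutations.** For permutations it is clear from the symmetry of the formulas. It remains to treat the sign change $\tau_1$ of $y_1$. Write $\varepsilon=\varepsilon_d$ and use $\varepsilon_{d\pm1}=-\varepsilon$, $\varepsilon^2=1$, so $\varepsilon\frac{1-\varepsilon}2=-\frac{1-\varepsilon}2$ and $\varepsilon\frac{1+\varepsilon}2=\frac{1+\varepsilon}2$.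

* $\tau_1X_1\tau_1u_{1,d}=\varepsilon(-\varepsilon)u_{1,d+1}=-X_1u_{1,d}$. On $u_{2,d},u_{3,d}$ both $X_1$ and $\tau_1X_1\tau_1$ vanish. $X_2$ and $X_3$ commute with $\tau_1$.
* $\tau_1D_1\tau_1u_{1,d}=-(d-2)u_{1,d-1}-\varepsilon\frac{1-\varepsilon}2(u_{2,d-1}+u_{3,d-1})=-D_1u_{1,d}$.
* $\tau_1D_1\tau_1u_{2,d}=-\varepsilon\frac{1+\varepsilon}2u_{1,d-1}=-D_1u_{2,d}$.
* $\tau_1D_2\tau_1u_{1,d}=\varepsilon\frac{1+\varepsilon}2u_{2,d-1}=D_2u_{1,d}$.
* $\tau_1D_2\tau_1u_{2,d}=(d-2)u_{2,d-1}-\frac{1-\varepsilon}2(-\varepsilon u_{1,d-1}+u_{3,d-1})=D_2u_{2,d}$.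
* $\tau_1D_2\tau_1u_{3,d}=\frac{1+\varepsilon}2u_{2,d-1}=D_2u_{3,d}$.

The remaining cases follow by interchanging the indices $2,3$.

**Step 2: the relations.** $X_iX_j=0=X_jX_i$ for $i\ne j$. By equivariance under permutations it suffices to check $[D_1,X_1]$, $[D_1,X_2]$ and $[D_1,D_2]$. We suppress the second index where it is clear.

* $[D_1,X_1]u_1=\big((d-1)-(d-2)\big)u_1-\frac{1+\varepsilon}2(u_2+u_3)$, since $\varepsilon_{d+1}=-\varepsilon$. This is (4), because $s_{1j}u_1=u_j$ and $\bar s_{1j}u_1=\varepsilon u_j$. Next, $[D_1,X_1]u_2=-X_1D_1u_2=-\frac{1+\varepsilon}2u_1$, while (4) gives $u_2-\frac12\big((1+\varepsilon)u_1+2u_2\big)$, the same. Similarly for $u_3$.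
* $[D_1,X_2]u_1=-X_2D_1u_1=\frac{1-\varepsilon}2u_2$. $[D_1,X_2]u_2=D_1u_{2,d+1}=\frac{1-\varepsilon}2u_1$, since $X_2D_1u_2=0$. $[D_1,X_2]u_3=0$. All agree with $\frac12(s_{12}-\bar s_{12})$.
* $[D_1,D_2]u_1$: first, $D_1D_2u_1=\frac{1+\varepsilon}2\cdot\frac{1-\varepsilon}2u_1=0$. Second,
$$D_2D_1u_1=(d-2)\tfrac{1-\varepsilon}2u_2-\tfrac{1-\varepsilon}2\Big[(d-3)u_2-\tfrac{1+\varepsilon}2(u_1+u_3)+\tfrac{1-\varepsilon}2u_2\Big]=\tfrac{1-\varepsilon}2\cdot\tfrac{1+\varepsilon}2u_2=0 .$$
By symmetry the same holds on $u_2$. On $u_3$: $D_1D_2u_3=\frac{1+\varepsilon}2\cdot\frac{1-\varepsilon}2u_1=0$, and likewise $D_2D_1u_3=0$.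

So $U^\theta$ is an $H$-module.

**Step 3: two submodules bounded below.** Let $U^\theta_d=\mathrm{span}(u_{1,d},u_{2,d},u_{3,d})$ and
$$M=\mathbb C(u_{1,0}+u_{2,0}+u_{3,0})\oplus\bigoplus_{d\ge1}U^+_d\subset U^+,\qquad M'=\Big\{\sum\alpha_iu_{i,3}:\sum\alpha_i=0\Big\}\oplus\bigoplus_{d\ge4}U^-_d\subset U^-.$$
Stability under $W$ and the $X_j$ is clear (at the bottom degrees $\varepsilon_d=1$, so signs act trivially). For the $D$'s:

* $M$, $d=1$, $\varepsilon=-1$: $D_iu_{i,1}=-(u_{1,0}+u_{2,0}+u_{3,0})$, $D_ju_{i,1}=0$ for $j\ne i$. At $d=0$, $\varepsilon=1$: $D_i(u_{1,0}+u_{2,0}+u_{3,0})=(-2+1+1)u_{i,-1}=0$.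
* $M'$, $d=4$, $\varepsilon=-1$: $D_iu_{i,4}=2u_{i,3}-\sum_{l\ne i}u_{l,3}$, whose coefficients sum to $0$; $D_ju_{i,4}=0$. At $d=3$, $\varepsilon=1$: $D_i\sum_j\alpha_ju_{j,3}=(\sum_j\alpha_j)u_{i,2}=0$.

**Step 4: which representations of $S_4$ occur.** If $\varepsilon_d=1$, then $U_d$ is the permutation representation of $S_3=S_4/(\text{Klein group})$, i.e. $\mathrm{triv}\oplus(2,2)$. If $\varepsilon_d=-1$, then $U_d\cong V=(3,1)$. So with $N=M\oplus M'$,
$$e_1\text{ and }e_-\text{ act by }0\text{ on }N.\tag{9}$$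
In particular $J=He_-H\subset\mathrm{Ann}\,N$, and the inclusion is strict, since $e_1\in\mathrm{Ann}\,N$ but $e_1\notin J$ by (5). In view of (2) we want every $\varkappa$-trace that vanishes on $J$ to vanish on $\mathrm{Ann}\,N$.

## 7. Two characters in which the poles cancel

The graded character of $M$ alone does not work either. For the sign change of $y_1,y_2$ it is $1+\sum_{d\ge1}t^d\big(1+2(-1)^d\big)$, with poles at both $t=1$ and $t=-1$. But on $M'$ the alternating part has the opposite sign. This is the reason for two modules.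

**Step 1: definition and poles.** For $f\in H$ put
$$F^\pm_f(t)=\sum_dt^d\big(\mathrm{Tr}_{M_d}f_0\pm\mathrm{Tr}_{M'_d}f_0\big).$$
The matrix coefficients of the generators on $U^\theta$ have the form $P(d)+\varepsilon_dQ(d)$ with polynomials $P,Q$ independent of $\theta$. This form is preserved by products, because $\varepsilon_{d\pm1}=-\varepsilon_d$ and $\varepsilon_d^2=1$. So $\mathrm{Tr}_{U^\theta_d}f_0=A(d)+\varepsilon_dB(d)$ with $A,B$ polynomials independent of $\theta$. For $d\ge4$ we have $M_d=U^+_d$ and $M'_d=U^-_d$, hence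
$$F^+_f=\sum_{d\ge4}2A(d)t^d+(\text{polynomial}),\qquad F^-_f=\sum_{d\ge4}2(-1)^dB(d)t^d+(\text{polynomial}).$$
So $F^+_f$ is rational with a pole at most at $t=1$, and $F^-_f$ is rational with a pole at most at $t=-1$.

**Step 2: a supertrace and a trace.** As in (6), $F^\pm_{fg}=t^wF^\pm_{gf}$ for $f,g$ of weights $w,-w$; if the total weight is nonzero, both sides vanish. Therefore
$$sp_2(f):=F^+_f(-1)\text{ is a supertrace},\qquad tr_2(f):=F^-_f(1)\text{ is a trace}.$$
If $f\in\mathrm{Ann}\,N$, then $f_0\in\mathrm{Ann}\,N$ since $N$ is graded; so both vanish on $\mathrm{Ann}\,N$.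

**Step 3: values.**

* $F^+_1=1+\frac{3t}{1-t}+2t^3+\frac{3t^4}{1-t}$, so $sp_2(1)=1-\frac32-2+\frac32=-1$.
* A cyclic permutation of $y_1,y_2,y_3$ represents the 3-cycles. Its trace is $1$ on $M_0$, $-1$ on $M'_3$, and $0$ on each $U_d$. So $F^+=1-t^3$ and $sp_2(\text{3-cycle})=2$.
* $F^-_1=1+3t+3t^2+3t^3-2t^3$ (for $d\ge4$ the terms cancel), so $tr_2(1)=8$.

**Step 4: proof of Theorem 1.** By Section 4, $J$ is a nonzero proper ideal. Suppose $J$ is the null-space of $B_{sp}$.

If $sp$ is a trace, then $sp=\kappa\,tr_2$, because the space of traces is one-dimensional and $tr_2\ne0$. If $sp$ is a supertrace, then $e_-\in J$ gives $sp(e_-)=0$, so $2s_1+s_3=0$ by (8). The supertrace $sp_2$ has $(s_1,s_3)=(-1,2)$, and a supertrace is determined by $(s_1,s_3)$, so $sp=\kappa\,sp_2$.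

In both cases $sp$ vanishes on $\mathrm{Ann}\,N$. By (9), $e_1xN\subset e_1N=0$ for all $x\in H$, so $e_1x\in\mathrm{Ann}\,N$ and $B_{sp}(e_1,x)=0$ for all $x$. Hence $e_1\in J$, contradicting (5). For $\eta=+\frac12$ apply the sign isomorphism. $\blacksquare$

## 8. All $n$ and $\eta$: supports and the ideals $R_i$

Now let $n\ge2$ be arbitrary and $\eta=\pm\frac rm$ with $r\ge1$, $\gcd(r,m)=1$, $2\le m\le n$. By the sign isomorphism we assume $\eta=-c$, $c=\frac rm>0$ (for the other sign, transport everything). Put $q=\lfloor n/m\rfloor$.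

**Definition ($X_i$).** For $0\le i\le q$, $X_i\subset V$ is the set of points having $i$ disjoint $m$-tuples of equal coordinates. It is closed and $W$-stable. Its dimension is $n-1-(m-1)i$, so $X_{i+1}\subsetneq X_i$.

For $n=4$, $m=2$: $X_0=V$, $X_1$ is the union of the six planes $x_i=x_j$, and $X_2=\mathbb Cb_1\cup\mathbb Cb_2\cup\mathbb Cb_3$, the three lines of Section 6.

The support of a module that is finitely generated over $\mathbb C[V]$ (generated by the $a^1_x$) is the zero set in $V$ of its annihilator in $\mathbb C[V]$. The following published results are used.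

* **(O)** (Ginzburg–Guay–Opdam–Rouquier, Invent. Math. 154 (2003).) The category $\mathcal O=\mathcal O_c(S_n)$ consists of the finitely generated $H$-modules with locally nilpotent action of the $a^0_x$. Its objects are finitely generated over $\mathbb C[V]$ and have finite length. The simples are the simple quotients $L(\lambda)$ of the standard modules $\Delta(\lambda)\cong\mathbb C[V]\otimes\lambda$, $\lambda\vdash n$. Both $[\Delta(\lambda)]$ and $[L(\lambda)]$ are bases of $K_0(\mathcal O)$. (Example: $\Delta(\mathrm{triv})$ is the polynomial representation.)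
* **(BE)** (Bezrukavnikov–Etingof, Selecta Math. 14 (2009), §3.) For a parabolic subgroup $W'\subset W$ and $b$ with stabilizer $W'$ there are exact functors $\mathrm{Res}_b:\mathcal O(W)\to\mathcal O(W')$ and $\mathrm{Ind}_b:\mathcal O(W')\to\mathcal O(W)$. On $K_0$, with $[\Delta(\lambda)]\leftrightarrow\lambda$, they are restriction and induction of group representations. Moreover $\mathrm{Res}_bM\ne0$ iff $b\in\mathrm{supp}\,M$. (We use this also with $W$ replaced by a product of two symmetric groups.)
* **(Wi)** (Wilcox, Adv. Math. 314 (2017); see also Shan–Vasserot, J. AMS 25 (2012).) Every simple $L\in\mathcal O$ has support one of $X_0,\dots,X_q$. The number of simples with support $X_i$ is $p(i)\rho_m(n-mi)$, where $p$ is the partition function and $\rho_m(l)$ is the number of $m$-regular partitions of $l$ (no part repeated $m$ or more times). By Glaisher's theorem $\rho_m(l)$ is also the number of partitions of $l$ without parts divisible by $m$.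
* **(Lo)** (Losev, *Completions of symplectic reflection algebras*, Selecta Math. 18 (2012), §5.8.) $H$ has exactly $q$ nonzero proper two-sided ideals. This is used only where indicated.

Define
$$R_i=\bigcap\{\mathrm{Ann}\,L:\ L\in\mathcal O\text{ simple},\ \mathrm{supp}\,L\subset X_i\}\quad(0\le i\le q),\qquad R_{q+1}=H .$$
Let $p_{\rm odd}(j)$ be the number of partitions of $j$ into odd parts, and $b_m(l)$ the number of partitions of $l$ into odd parts, each used at most $m-1$ times. (For instance $b_2(4)=1$ from $3+1$, and $b_2(2)=0$.)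

**Theorem 2.** Let $\eta=\pm r/m$ be as above.

1. $R_0\subsetneq R_1\subsetneq\dots\subsetneq R_q\subsetneq H$. The space of supertraces vanishing on $R_i$ has dimension $\sum_{j\ge i}p_{\rm odd}(j)\,b_m(n-mj)$. A nonzero trace vanishes on $R_i$ with $i\ge1$ iff $m\mid n$.
2. If $m=2$ and $n\ge4$ is even, then $R_{n/2-1}$ is a nonzero proper ideal that is not the null-space of any $\varkappa$-trace. So the conjecture fails for all $\eta\in\frac12+\mathbb Z$ and all even $n\ge4$. (This does not use (Lo).)
3. (Using (Lo).) The ideals are exactly $R_1,\dots,R_q$. $R_i$ is the null-space of some supertrace iff $(m,n-mi)\ne(2,2)$. The nonzero traces have null-space $R_q$ if $m\mid n$, and are nondegenerate otherwise.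

Hence for $\eta=\pm r/m$ the conjecture holds for $H_{1,\eta}(A_{n-1})$ if and only if it is not the case that $m=2$ and $n$ is even, $n\ge4$; in that exceptional case exactly one ideal, $R_{n/2-1}$, violates it.

(If $\eta$ is not of this form, $H$ is simple and there is nothing to decide.) The plan extends Section 7. There a $\varkappa$-trace was a combination of graded characters, chosen so that the pole at $t=\pm1$ disappears. We show that every $\varkappa$-trace arises this way, determine all admissible combinations, and read off on which $R_i$ they vanish.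

## 9. Every $\varkappa$-trace is a combination of characters

Let $\Lambda=\bigoplus_n\Lambda_n$ be the ring of symmetric functions over $\mathbb C$, with Schur functions $s_\lambda$ and power sums $p_\mu$. Identify $K_0(\mathcal O)\otimes\mathbb C=\Lambda_n$ by $[\Delta(\lambda)]\mapsto s_\lambda$, and view $a=\sum a_\lambda s_\lambda$ also as the class function $a(g)=\sum a_\lambda\chi_\lambda(g)$. Then $a=\frac1{n!}\sum_ga(g)p_{\mathrm{cyc}(g)}$, so $p_\mu$ is a multiple of the indicator of the class of cycle type $\mu$.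

From $[a^0_b,a^1_b]$ and $\sum_b(\alpha,b)^2=2$ we get $h=\sum_ba^1_ba^0_b+\frac{n-1}2+\eta\sum_{\alpha>0}s_\alpha$. The sum of all transpositions acts on $\lambda$ by the content sum $\mathrm{cont}(\lambda)$, so $h$ acts on the bottom $\lambda\subset\Delta(\lambda)$ by
$$h_\lambda=\tfrac{n-1}2-c\,\mathrm{cont}(\lambda)\in\mathbb R ,$$
and by $h_\lambda+d$ on polynomial degree $d$.

**Lemma A.** For each $f\in H$ there are rational functions $\mathcal R_{f,g}(t)$ ($g\in W$), with poles only at $0$ and at roots of unity, such that the following holds. Let $\mathbb K\supset\mathbb C$ be a field and $t\in\mathbb K^*$ not a root of unity. Let $\varphi:H\to\mathbb K$ be linear with $\varphi(ff')=t^{\mathrm{wt}f}\varphi(f'f)$ for weight-homogeneous $f,f'$. Then $\varphi(f)=\sum_g\mathcal R_{f,g}(t)\varphi(g)$.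

*Proof.* Induct on the number of factors $a$. It suffices to treat $a_xQg_0$ with $g_0x=\lambda x$, $\lambda$ a root of unity; let $w=\mathrm{wt}(a_x)=\pm1$. Then $\varphi(a_xQg_0)=t^w\varphi(Qg_0a_x)=t^w\lambda\,\varphi(Qa_xg_0)$, so
$$(1-\lambda t^w)\,\varphi(a_xQg_0)=\lambda t^w\varphi([Q,a_x]g_0).$$
The right side has lower degree, and $1-\lambda t^w\ne0$. $\square$

**Step 1: characters of standard modules.** On $\Delta(\lambda)$ put $\varphi(f)=\sum_dt^d\,\mathrm{Tr}_{\Delta(\lambda)_d}f_0\in\mathbb C((t))$. As in (6), $\varphi$ satisfies the hypothesis of Lemma A with $\mathbb K=\mathbb C((t))$. On $W$ it equals $\chi_\lambda(g)/\det_V(1-tg)$. So $\varphi(f)$ is the expansion of a rational function with poles only at roots of unity (none at $0$, since $\varphi(f)\in\mathbb C[[t]]$). Consequently $\mathrm{Tr}_{\Delta(\lambda)}(fe^{zh})$ is $e^{zh_\lambda}$ times a rational function of $e^z$ with poles at roots of unity. It is meromorphic on $\mathbb C$, and given by an absolutely convergent series for $\mathrm{Re}\,z<0$,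 where its derivative in $z$ is $\mathrm{Tr}_{\Delta(\lambda)}(fhe^{zh})$. Let
$$z_0=i\pi\ \text{for supertraces},\qquad z_0=0\ \text{for traces},$$
and let $\Phi_\lambda(f)\in\mathbb C((s))$ be the Laurent expansion at $z=z_0+s$. Then $\partial_s\Phi_\lambda(f)=\Phi_\lambda(fh)$, and $\Phi_\lambda$ satisfies the hypothesis of Lemma A with $t=e^{z_0+s}$.

**Step 2: the same property for $\varkappa$-traces.** For a $\varkappa$-trace $sp$ put $F(f)=sp(fe^{sh})=\sum_k\frac{s^k}{k!}sp(fh^k)\in\mathbb C[[s]]$. For $f,f'$ of weights $w,-w$, using $e^{sh}f=fe^{s(h+w)}$ and $\varkappa^{w^2}=\varkappa^w$,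
$$F(ff')=\varkappa^wsp(f'e^{sh}f)=\varkappa^we^{sw}F(f'f)=t^wF(f'f),\qquad t=e^{z_0+s}.$$
For nonzero total weight both sides are $0$ by (3). Also $\partial_sF(f)=F(fh)$.

**Step 3: comparison.** The matrix $\Phi_\lambda(g)=e^{(z_0+s)h_\lambda}\chi_\lambda(g)/\det_V(1-e^{z_0+s}g)$, indexed by $\lambda$ and conjugacy classes $[g]$, is an invertible diagonal matrix times the character table times an invertible diagonal matrix. So it is invertible over $\mathbb C((s))$. Hence there are unique $a_\lambda(s)\in\mathbb C((s))$ with $F=\sum_\lambda a_\lambda(s)\Phi_\lambda$ on $W$, and by Lemma A on all of $H$. Differentiating, $F(fh)=\sum a_\lambda'\Phi_\lambda(f)+\sum a_\lambda\Phi_\lambda(fh)$, so $\sum a'_\lambda\Phi_\lambda=0$. Thus the $a_\lambda$ are constants. Put $a=\sum a_\lambda s_\lambda\in\Lambda_n$. The map $sp\mapsto a$ is linear, and injective because $sp(f)=F(f)|_{s=0}$. Let $T(n)\subset\Lambda_n$ and $T^{tr}(n)\subset\Lambda_n$ be its images for supertraces and traces.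

**Lemma B.** Let $\nabla s_\lambda=e^{-i\pi c\,\mathrm{cont}(\lambda)}s_\lambda$. Then $T(n)=\nabla^{-1}\big(\mathbb C[p_1,p_3,p_5,\dots]_n\big)$ and $T^{tr}(n)=\mathbb Cp_n$.

*Proof.* The series $F(g)=\sum_\lambda a_\lambda e^{(z_0+s)h_\lambda}\chi_\lambda(g)/\det_V(1-e^{z_0+s}g)$ is regular at $s=0$. So wherever the denominator vanishes at $s=0$, the numerator does too.

For supertraces the denominator at $s=0$ is $\det_V(1+g)$, which is $0$ iff $g$ has an even cycle. The numerator at $s=0$ is $e^{i\pi(n-1)/2}(\nabla a)(g)$. So $\nabla a$ vanishes on every $g$ with an even cycle, i.e. $\nabla a\in\mathbb C[p_1,p_3,\dots]_n$. The latter space has dimension $p_{\rm odd}(n)$, which by Euler's theorem is the number of partitions of $n$ into distinct parts, the known dimension of the space of supertraces. So equality holds.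

For traces the denominator at $s=0$ is $\det_V(1-g)$, which is $0$ iff $g$ has at least two cycles. Then $a(g)=0$, so $a\in\mathbb Cp_n$. The space of traces is one-dimensional, so equality holds. $\square$

**Lemma C.** For a two-sided ideal $I$ let $K_I=\mathrm{span}\{[L]:L\in\mathcal O\text{ simple},\ IL=0\}\subset\Lambda_n$. A supertrace (trace) vanishes on $I$ iff its $a$ lies in $K_I$.

*Proof.* Write $a=\sum_L\hat a_L[L]$. Traces are additive on $K_0$, so $F(f)$ is the expansion at $z_0$ of the meromorphic function $\sum_L\hat a_L\mathrm{Tr}_L(fe^{zh})$. If $a\in K_I$ and $f\in I$, then $F(f)=0$, so $sp(f)=0$.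

**Step 1: from $sp(I)=0$ to weight spaces.** Let $sp(I)=0$ and $f\in I$. Then $fh^k\in I$ for all $k$, so $F(f)=0$, and the meromorphic function above is identically zero. For $\mathrm{Re}\,z<0$ it is an absolutely convergent series $\sum_\mu e^{z\mu}\sum_L\hat a_L\mathrm{Tr}_{L[\mu]}(f_0)$ over a discrete set of real $\mu$ bounded below. Multiplying by $e^{-z\mu}$ for the smallest $\mu$ and letting $z\to-\infty$ kills the coefficients one after another:
$$\sum_L\hat a_L\,\mathrm{Tr}_{L[\mu]}(f_0)=0\quad\text{for all }\mu\text{ and all }f\in I.\tag{10}$$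

**Step 2: the simples with $IL\neq0$ are independent over $I$.** Let $IL\ne0$. Both $\{v\in L:Iv=0\}$ and, for $v\in L$, $Iv$ are $H$-submodules. So the first is $0$, and $Iv=L$ for each $v\ne0$: $L$ is a simple $I$-module. An $I$-linear map $\phi$ between two such modules is $H$-linear: for $x\in I$, $y\in H$, $\phi(yxv)=yx\phi(v)=y\phi(xv)$, and $IL=L$. So these $L$ are pairwise non-isomorphic over $I$, with endomorphism ring $\mathbb C$ (an $H$-endomorphism preserves the finite-dimensional spaces $L[\mu]$, so it has an eigenvalue, and $L$ is simple).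

**Step 3: density.** Recall Jacobson's density theorem, which needs no unit: for finitely many pairwise non-isomorphic simple $I$-modules with endomorphism ring $\mathbb C$, any prescribed linear maps on finite-dimensional subspaces are realized simultaneously by some $f\in I$. Let $IL_0\ne0$ and $L_0[\mu]\ne0$. Choose $f\in I$ acting on $\bigoplus_{L:IL\ne0}L[\mu]$ as a rank-one projection onto a line in $L_0[\mu]$, and as zero on $L[\mu]$ for $L\ne L_0$. Since $f$ maps these spaces into themselves, $f_0$ acts on them in the same way. Also $f_0\in I$, as $I$ is graded, so $f_0$ is zero on all $L$ with $IL=0$. Now (10) reads $\hat a_{L_0}=0$. $\square$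

## 10. Simple modules with small support are power sums in $p_m,p_{2m},\dots$

Write $\Lambda=\mathbb C[p_m,p_{2m},\dots]\otimes\mathcal B$ with $\mathcal B=\mathbb C[p_k:m\nmid k]$. Let $K_i\subset\Lambda_n$ be spanned by the monomials $p_{m\mu}p_\nu$ with $|\mu|\ge i$ and no part of $\nu$ divisible by $m$. Then
$$\dim K_i=\sum_{j\ge i}p(j)\,\rho_m(n-mj).\tag{11}$$

**Lemma D.** $\mathrm{span}\{[L]:L\text{ simple},\ \mathrm{supp}\,L\subset X_i\}=K_i$.

*Proof.* **Step 1: the case $n=mj$, $i=j$.** We show that the class function of a minimally supported $L$ lives on elements with all cycle lengths divisible by $m$. Let $\mathrm{supp}\,L\subset X_j$, and let $g$ have a cycle of length not divisible by $m$. A generic point of $V^g$ has equal coordinates exactly along the cycles of $g$, while at a point of $X_j$ each value is taken a number of times divisible by $m$. So $V^g\not\subset X_j$ and $\dim(X_j\cap V^g)<\dim V^g$.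

Let $u_1,\dots,u_k\in\mathbb C[V]$ be linear $g$-eigenfunctions with eigenvalues $\lambda_l\ne1$ cutting out $V^g$. The Koszul complex $L\otimes\Lambda^\bullet\mathrm{span}(u_1,\dots,u_k)$ carries the actions of $g$ and of $h$ (each $u_l$ having degree $1$). Its alternating trace of $gt^h$ is $\mathrm{Tr}_L(gt^h)\prod_l(1-\lambda_lt)$. This equals the alternating trace on homology. The homology consists of finitely generated graded modules over $\mathbb C[V]/(u_1,\dots,u_k)=\mathbb C[V^g]$, supported on $X_j\cap V^g$. As $g$ acts trivially on $\mathbb C[V^g]$, each homology module splits into $g$-eigenspaces that are themselves such modules, so the trace of $gt^h$ has a pole at $t=1$ of order at most $\dim(X_j\cap V^g)$. Since $\prod_l(1-\lambda_l)\ne0$, the same holds for $\mathrm{Tr}_L(gt^h)$. Write $[L]=\sum n_\lambda s_\lambda$. Then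
$$\sum_\lambda n_\lambda\chi_\lambda(g)t^{h_\lambda}=\det\nolimits_V(1-tg)\,\mathrm{Tr}_L(gt^h)\to0\qquad(t\to1),$$
because the determinant vanishes to order $\dim V^g$. So $[L](g)=0$. Hence $[L]\in\mathrm{span}\{p_{m\mu}:\mu\vdash j\}$. By (Wi) there are $p(j)\rho_m(0)=p(j)$ such $L$, with independent classes, so they span this space.

**Step 2: $K_i$ is contained in the span.** Let $j\ge i$, $W'=S_{mj}\times S_{n-mj}$, and $N=N_1\boxtimes\Delta(\nu)$, with $N_1$ simple of support $X_j$ for $S_{mj}$. By (BE), $[\mathrm{Ind}\,N]=[N_1]s_\nu$. We claim that all composition factors $L$ of $\mathrm{Ind}\,N$ have support in $X_j$. Otherwise $\mathrm{supp}\,L=X_{i'}$ with $i'<j$. A generic point $b''\in X_{i'}$ has stabilizer $W''\cong S_m^{i'}$, and $\mathrm{Res}_{b''}L\ne0$; by exactness $[\mathrm{Res}_{b''}\mathrm{Ind}\,N]\ne0$. By Mackey's formula this class is a sum of inductions of conjugates of the classes $\mathrm{Res}^{W'}_U[N]$, $U=W'\cap w^{-1}W''w$. So some $\mathrm{Res}^{W'}_U[N]\ne0$. As an intersection of Young subgroups,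 $U$ is a parabolic subgroup of $W'$, the stabilizer in $W'$ of some point $b'$, and $\mathrm{Res}^{W'}_U[N]=[\mathrm{Res}_{b'}N]$. Being nonzero, it forces $b'\in\mathrm{supp}\,N$, so the first component of $b'$ lies in $X_j$ for $S_{mj}$ and $U$ contains a conjugate of $S_m^j$. But $|U|\le(m!)^{i'}<(m!)^j$, a contradiction.

With Step 1, $p_{m\mu}\Lambda_{n-mj}\subset\mathrm{span}\{[L]:\mathrm{supp}\,L\subset X_j\}$ for all $|\mu|=j\ge i$, and $X_j\subset X_i$. (For $j=0$ the statement is trivial.)

**Step 3: equality.** By (Wi) the span has dimension $\sum_{j\ge i}p(j)\rho_m(n-mj)$, which is (11). $\square$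

**Lemma E.** A simple $L\in\mathcal O$ satisfies $R_iL=0$ iff $\mathrm{supp}\,L\subset X_i$. Hence $K_{R_i}=K_i$, and $R_0\subsetneq\dots\subsetneq R_q\subsetneq H$.

*Proof.* "If" is the definition of $R_i$. Let $R_iL=0$, and let $f\in\mathbb C[V]$ vanish on $X_i$. There are finitely many simples, each finitely generated over $\mathbb C[V]$, so by the Nullstellensatz a power $f^k$ kills all simples supported in $X_i$. Thus $f^k\in R_i$ and $f^kL=0$, so $f$ vanishes on $\mathrm{supp}\,L$. As $X_i$ is closed, $\mathrm{supp}\,L\subset X_i$. Lemma D gives $K_{R_i}=K_i$. The inclusions $R_i\subset R_{i+1}$ are clear from $X_{i+1}\subset X_i$. Simples with support exactly $X_i$ exist, since $p(i)\rho_m(n-mi)\ge1$ (use parts $1$). Such a simple is killed by $R_i$ and, for $i<q$, not by $R_{i+1}$; and for $i=q$ it shows $R_q\ne H$. $\square$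

**A check with Section 6.** Let $n=4$, $c=\frac12$. In $M$ and $M'$ degree $d$ has $h=d-\frac32$ (the bottoms have $h_{(4)}=\frac32-\frac62$ and $h_{(2,2)}=\frac32$). Use $[M](g)=\lim_{t\to1}\det_V(1-tg)\mathrm{Tr}_M(gt^d)$.

For $g=1$, transpositions and 3-cycles the limits are $0$ for both modules. For the sign change of $y_1,y_2$ (type $(2,2)$) the determinant is $(1-t)(1+t)^2$, and both modules give $4$. For the 4-cycle $y_1\mapsto y_2\mapsto-y_1$, $y_3\mapsto-y_3$ the determinant is $(1+t^2)(1+t)$, and the traces are $\frac1{1+t}$ on $M$ and $-\frac{t^4}{1+t}$ on $M'$, giving $2$ and $-2$. Since $p_2^2$ equals $8$ on type $(2,2)$ and $p_4$ equals $4$ on 4-cycles,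
$$[M]+[M']=p_2^2,\qquad [M]-[M']=p_4 ,$$
both in $K_2$. The second is the element found for traces in Lemma B.

## 11. Supertraces and the fermionic Fock space

By Lemmas B, C and E we must compute $T(n)\cap K_i$. The first is described by $\nabla$, which is diagonal in Schur functions; the second by power sums. We need a place where both are easy. Put $\mathcal T=\bigoplus_nT(n)=\nabla^{-1}\mathbb C[p_1,p_3,\dots]\subset\Lambda$ (for $n=0,1$ this is the definition of $T(n)$), and let $p_k^\perp=k\,\partial/\partial p_k$, the adjoint of multiplication by $p_k$ when the $s_\lambda$ are orthonormal. Then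
$$\mathbb C[p_1,p_3,\dots]=\bigcap_{l\ge1}\ker p_{2l}^\perp.\tag{12}$$

**The Fock space.** Consider semi-infinite wedges $v_S=e_{j_1}\wedge e_{j_2}\wedge\cdots$ for $S=\{j_1>j_2>\dots\}\subset\mathbb Z+\frac12$ containing all but finitely many negative and only finitely many positive half-integers. Let $\psi_j$ be exterior multiplication by $e_j$ and $\psi_j^*$ the contraction. They satisfy $\psi_i\psi_j^*+\psi_j^*\psi_i=\delta_{ij}$, and the $\psi$'s, as well as the $\psi^*$'s, anticommute. Hence
$$[\psi_a\psi_b^*,\psi_c\psi_d^*]=\delta_{bc}\psi_a\psi_d^*-\delta_{ad}\psi_c\psi_b^* .\tag{13}$$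
Identify $\Lambda$ with the charge-$0$ part by $s_\lambda\leftrightarrow v_S$, $S=\{\lambda_i-i+\frac12\}$. For example $\varnothing\leftrightarrow\{-\frac12,-\frac32,\dots\}$ and $(1)\leftrightarrow\{\frac12,-\frac32,-\frac52,\dots\}$. For $N\ne0$ and $\phi:\mathbb Z+\frac12\to\mathbb C$ put
$$A_N(\phi)=\sum_j\phi(j)\,\psi_{j+N}\psi_j^* ;$$
on each $v_S$ only finitely many terms are nonzero. Adding a border strip of size $N$ to $\lambda$ means moving one element $j\in S$ to $j+N\notin S$, and the Murnaghan–Nakayama sign is the sign of $\psi_{j+N}\psi_j^*$. So for $N>0$, multiplication by $p_N$ is $A_N(1)$, and its adjoint $p_N^\perp$ is $A_{-N}(1)$.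

**Step 1: conjugation by $\nabla$.** For $N>0$, moving $j$ to $j+N$ adds boxes of contents $j+\frac12,\dots,j+N-\frac12$, so the content sum changes by $Nj+\frac{N^2}2$. For $N=-N'<0$ the move is reversed and the change is $-\big(N'(j-N')+\frac{N'^2}2\big)=Nj+\frac{N^2}2$ again. Hence
$$\nabla A_N(1)\nabla^{-1}=\text{const}\cdot A_N(\phi_N),\qquad\phi_N(j)=e^{-i\pi cNj}.\tag{14}$$

**Step 2: commutators.** By (13), if $M+N\ne0$,
$$[A_M(1),A_N(\phi)]=A_{M+N}\big(\phi(j)-\phi(j+M)\big).\tag{15}$$
If $M=-N<0$, the commutator acts on $v_S$ by the finite sum $\sum_j\phi(j)(1_{j\in S}-1_{j+N\in S})$. If moreover $\phi$ is $N$-periodic, cut the sum off at a very negative bound: what remains is $\phi$ summed over $N$ consecutive half-integers just above that bound, all in $S$. So the commutator is the scalar $\sum\phi$ over $N$ consecutive half-integers.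

**Lemma F.** (i) For $k$ odd, $\mathcal T$ is stable under multiplication by $p_{mk}$ and under $p_{mk}^\perp$. (ii) $p_{2mk}^\perp\mathcal T=0$ for all $k\ge1$.

*Proof.* (i) Let $N=\pm mk$. Then $\phi_N(j)=e^{\mp i\pi rkj}$ is, up to a constant, $1$ if $rk$ is even and $(-1)^{j-1/2}$ if $rk$ is odd. In both cases it is $2$-periodic, so by (15) with $M=-2l$ the operator $A_N(\phi_N)$ commutes with $p_{2l}^\perp=A_{-2l}(1)$ whenever $N\ne2l$. If $N=mk=2l$, then $m$ is even as $k$ is odd; so $r$ is odd by coprimality, $rk$ is odd, and the commutator is a multiple of the sum of $(-1)^{j-1/2}$ over $2l$ consecutive $j$, which is $0$. So $\nabla p_{mk}\nabla^{-1}$ and $\nabla p_{mk}^\perp\nabla^{-1}$ commute with all $p_{2l}^\perp$ and preserve the space (12). This is the claim.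

(ii) $\phi_{-2mk}(j)=e^{2\pi irkj}$ is constant on $\mathbb Z+\frac12$. So $\nabla p_{2mk}^\perp\nabla^{-1}=\text{const}\cdot p_{2mk}^\perp$, which kills $\mathbb C[p_1,p_3,\dots]$. $\square$

**Step 3: $\mathcal T$ factors.** Let $\mathcal P=\mathbb C[p_m,p_{3m},p_{5m},\dots]$. By Lemma F(ii), $\mathcal T\subset\mathcal P\otimes\mathcal B$. We claim
$$\mathcal T=\mathcal P\otimes\mathcal T',\qquad\mathcal T'=\mathcal T\cap\mathcal B.$$
The inclusion $\supseteq$ is Lemma F(i). Conversely, write $f\in\mathcal T$ as $f=\sum_\kappa p^\kappa f_\kappa$, with $p^\kappa$ monomials of $\mathcal P$ and $f_\kappa\in\mathcal B$. Take $\kappa$ of maximal degree in the variables (each of degree $1$). Then $\partial^\kappa f$ is a nonzero multiple of $f_\kappa$, and $\partial^\kappa f\in\mathcal T$ by Lemma F(i). So $f_\kappa\in\mathcal T'$ and $p^\kappa f_\kappa\in\mathcal T$. Subtract and repeat.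

**Step 4: counting.** $\mathcal T$ has the Hilbert series of $\mathbb C[p_1,p_3,\dots]$. Dividing by that of $\mathcal P$,
$$\sum_l\dim\mathcal T'_l\,x^l=\prod_{k\text{ odd}}\frac{1-x^{mk}}{1-x^k}=\prod_{k\text{ odd}}\big(1+x^k+\dots+x^{(m-1)k}\big)=\sum_lb_m(l)x^l .$$
$K_i$ is the part of $\Lambda_n$ of weight $\ge i$ in the variables $p_{mk}$, where $p_{mk}$ has weight $k$. Therefore
$$T(n)\cap K_i=\bigoplus_{j\ge i}\mathcal P_{mj}\otimes\mathcal T'_{n-mj},\qquad\dim=\sum_{j\ge i}p_{\rm odd}(j)\,b_m(n-mj).\tag{16}$$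

**Step 5: zeros of $b_m$.** If $l=0$ or $l$ is odd, then $b_m(l)\ge1$ (the empty partition, or the single part $l$). If $l\ge4$ is even, $(l-1)+1$ has distinct odd parts. If $l=2$, the only partition into odd parts is $1+1$, allowed iff $m\ge3$. So
$$b_m(l)=0\iff(m,l)=(2,2).\tag{17}$$
Also $p_{\rm odd}(j)\ge1$ for all $j\ge0$.

For $n=4$, $m=2$, (16) gives dimensions $1,1,2$ for supertraces vanishing on $R_2,R_1,R_0$. The line for $R_2$ is $\mathcal P_4=\mathbb Cp_2^2$, which is $[M]+[M']$: this is the supertrace $sp_2$ up to scale. No new supertrace appears between $R_2$ and $R_1$.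

## 12. Which $R_i$ are null-spaces: proof of Theorem 2

**Part 1.** The strict inclusions are Lemma E. By Lemmas C and E the supertraces vanishing on $R_i$ correspond to $T(n)\cap K_i$, whose dimension is given by (16). For traces, $T^{tr}(n)=\mathbb Cp_n$. Let $1\le i\le q$. If $m\mid n$, then $p_n$ has weight $n/m=q\ge i$ in the variables $p_{mk}$, so $p_n\in K_i$. If $m\nmid n$, it has weight $0<i$, so $p_n\notin K_i$.

**Part 2.** Let $m=2$, $n\ge4$ even, $i=\frac n2-1\ge1$. Then $R_i\supsetneq R_0\supseteq0$, so $R_i$ is nonzero, and it is proper by Lemma E. The dimensions in (16) for $R_i$ and $R_{i+1}$ differ by $p_{\rm odd}(i)\,b_2(2)=0$, so every supertrace vanishing on $R_i$ vanishes on $R_{i+1}$. By Part 1 every trace vanishes on $R_{i+1}=R_q$, since $2\mid n$. As $R_{i+1}\supsetneq R_i$, remark (2) shows that $R_i$ is not the null-space of any $\varkappa$-trace.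

**Part 3.** $R_1\subsetneq\dots\subsetneq R_q$ are nonzero (as $R_i\supsetneq R_0\supseteq 0$) and proper, and there are $q$ of them; by (Lo) they are all the nonzero proper ideals. The null-space of a nonzero $sp$ does not contain $1$, so it is $0$ or some $R_j$ with $1\le j\le q$. For $1\le i\le q$ it equals $R_i$ iff $sp$ vanishes on $R_i$ but not on $R_{i+1}$ (for $i=q$: iff $sp\ne0$ vanishes on $R_q$). By (16) a supertrace of this kind exists iff $p_{\rm odd}(i)\,b_m(n-mi)>0$, and by (17) this means $(m,n-mi)\ne(2,2)$. For traces use Part 1: if $m\mid n$, a nonzero trace vanishes on $R_q$, so its null-space is $R_q$; if $m\nmid n$, it vanishes on no $R_i$ with $i\ge1$, so its null-space is $0$.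

**The final statement.** The exception $(m,n-mi)=(2,2)$ with $i\ge1$ means $m=2$ and $i=\frac n2-1\ge1$, so it occurs iff $m=2$ and $n\ge4$ is even, for the single ideal $R_{n/2-1}$; by Part 2 traces do not help there. In all other cases every ideal is the null-space of a supertrace. $\blacksquare$

For $n=4$ and $\eta=-\frac12$, Part 3 leaves only one ideal that is not a null-space, so the ideal $J=He_-H$ of Theorem 1 is $R_1$.
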